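\title{Generalized involution models for the projective reflection groups $G(r,2,q,n)$}

\begin{abstract}
We show that the projective reflection group $G(r,2,q,n)$ has a generalized involution model with respect to complex conjugation whenever $n$, $q$ and $r/q$ are even. If moreover $n\ge 4$ and $\gcd(q,n)\neq 2$, the group has antisymmetric absolute involutions and is not self-dual. In particular the groups $G(8m,2,4,4)$, $m\ge 1$, are infinitely many counterexamples to a proposed characterization of the projective reflection groups that have such a model. The proof reduces the construction to two identities between induced characters of $G(r,n)$ and $G(r,2,n)$, and both are proved by a generating function computation.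
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Generalized involution models}

Let $G$ be a finite group and $\mathrm{Irr}(G)$ its set of irreducible complex characters. A \emph{model} for $G$ is a set $\{\lambda_i:H_i\to\mathbb C\}$ of linear characters of subgroups of $G$ such that
\[
\sum_i \mathrm{Ind}_{H_i}^G(\lambda_i)=\sum_{\psi\in\mathrm{Irr}(G)}\psi .
\]
Thus a model builds, from monomial representations, a representation that contains every irreducible representation exactly once. We are interested in models whose subgroups are prescribed in advance. Let $\nu$ be an automorphism of $G$ with $\nu^2=1$. Then $G$ acts on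
\[
\mathcal I_{G,\nu}=\{\omega\in G:\omega^{-1}=\nu(\omega)\}\qquad\text{by}\qquad g:\omega\mapsto g\,\omega\,\nu(g)^{-1},
\]
and we write $C_{G,\nu}(\omega)$ for the stabilizer of $\omega$. A model is a \emph{generalized involution model} (GIM) \emph{with respect to $\nu$} if each $H_i$ equals $C_{G,\nu}(\omega)$ for some $\omega\in\mathcal I_{G,\nu}$, each orbit on $\mathcal I_{G,\nu}$ contributing exactly one subgroup. The group $G$ \emph{has a GIM} if it has one with respect to some $\nu$.

Evaluating a GIM at the identity gives
\begin{equation}\label{eq:degree}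
\sum_{\psi\in\mathrm{Irr}(G)}\psi(1)=\sum_{\text{orbits}}[G:C_{G,\nu}(\omega)]=|\mathcal I_{G,\nu}| ,
\end{equation}
so a GIM lifts a numerical identity to an identity of characters. For $G=S_3$ and $\nu=1$ the set $\mathcal I_{G,\nu}$ consists of the identity and the three transpositions, the stabilizers are $S_3$ and $S_2$, and $\mathrm{sgn}+\mathrm{Ind}_{S_2}^{S_3}1$ is a GIM. For the group $G$ of $r$th roots of unity, with $r\ge4$ even, the choice $\nu=1$ violates \eqref{eq:degree}, since $2\ne r$. With $\nu(g)=\bar g$ we have $\mathcal I_{G,\nu}=G$ and the action is $\omega\mapsto g^2\omega$. There are two orbits, both with stabilizer $\{\pm1\}$, and the two characters of $\{\pm1\}$ induce to characters whose sum is the regular character of $G$. This is a GIM.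

\subsection{Projective reflection groups}

Let $r,n$ be positive integers and $\zeta_r=e^{2\pi i/r}$. Let $G(r,n)$ be the group of $n\times n$ complex matrices with exactly one nonzero entry in each row and column, each such entry an $r$th root of unity. For $g\in G(r,n)$ write the product of the nonzero entries as $\zeta_r^{\Sigma(g)}$; this defines a homomorphism $\Sigma:G(r,n)\to\mathbb Z_r$. For $p\mid r$ let
\[
G(r,p,n)=\{g\in G(r,n):\Sigma(g)\equiv 0 \pmod p\}.
\]
For $q\mid r$ let $C_q$ be the cyclic group generated by the scalar matrix $\zeta_qI$. Since $\Sigma(\zeta_qI)=nr/q$, we have $C_q\subseteq G(r,p,n)$ exactly when $pq\mid rn$. For $p\mid r$, $q\mid r$ and $pq\mid rn$, the \emph{projective reflection group} is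
\[
G(r,p,q,n)=G(r,p,n)/C_q ,
\]
of order $r^n n!/(pq)$. The conditions on the parameters are symmetric in $p$ and $q$, and $G(r,p,q,n)$ is \emph{self-dual} if $G(r,p,q,n)\cong G(r,q,p,n)$.

Entrywise complex conjugation preserves $G(r,p,n)$ and $C_q$, so it defines an automorphism $\omega\mapsto\bar\omega$ of $G(r,p,q,n)$ whose square is $1$. An \emph{absolute involution} is an element $\omega$ with $\omega\bar\omega=1$; these elements form the set $\mathcal I_{G,\nu}$ when $\nu$ is complex conjugation. An absolute involution is \emph{antisymmetric} if some (equivalently every) matrix $g\in G(r,p,n)$ representing it satisfies $g^T=-g$. Finally, $G(r,p,q,n)$ \emph{has split representations} if some irreducible representation of $G(r,1,q,n)$ restricts to a reducible representation of the subgroup $G(r,p,q,n)$.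

\subsection{The problem and the result}

The problem, posed in \cite{CM}, is to prove or disprove the following statement.

\begin{quote}
\emph{If $(r,p,q,n)$ is not one of a finite number of exceptions, then $G(r,p,q,n)$ has a GIM if and only if}
\begin{itemize}
\item[(i)] \emph{the group has no split representations and no antisymmetric absolute involutions, or}
\item[(ii)] \emph{the group is self-dual and $\gcd(p,n)\le 2$.}
\end{itemize}
\end{quote}

It is known that (i) holds if and only if either $\gcd(p,n)=1$ and one of $q,n$ is odd, or $\gcd(p,n)=2$ and $r\equiv p\equiv q\equiv n\equiv2\pmod 4$. We record this for orientation and do not use it.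

Here is why one might expect the statement. In $G(r,n)$ itself the absolute involutions are the symmetric matrices, and for $4\mid r$ the first identity of Proposition~\ref{prop:sum} below is a GIM for $G(r,n)$. Passing to the subgroup $G(r,p,n)$ may break irreducible representations; this requires $\gcd(p,n)>1$ (Remark~\ref{rem:split}). Passing to the quotient by $C_q$ may create antisymmetric absolute involutions; this requires $2\mid\gcd(q,n)$, because an antisymmetric $g$ has no diagonal entry and satisfies $g\bar g=-I$. Condition (i) says that neither change occurs. If they do occur, they act on opposite sides of \eqref{eq:degree} and can be expected to have to compensate each other. For $n\ge3$ self-duality forces $\gcd(p,n)=\gcd(q,n)$ (Lemma~\ref{lem:center}), so (ii) makes the two governing numbers equal. This asks too much: an absolute involution is represented by a matrix with $\omega=c\,\omega^T$ for a scalar $c\in C_q$, and this forces $c=\pm1$ however large $\gcd(q,n)$ is.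

\begin{theorem}\label{thm:main}
Let $n$ and $q$ be even, $q\mid r$, and $r/q$ even.
\begin{enumerate}
\item[(1)] $G(r,2,q,n)$ has a GIM, with respect to complex conjugation.
\item[(2)] If moreover $n\ge4$ and $\gcd(q,n)\ne2$, then $G(r,2,q,n)$ satisfies neither \emph{(i)} nor \emph{(ii)}.
\end{enumerate}
\end{theorem}

The parameters are admissible: $2\mid r$, and $2q\mid rn$ since $q\mid r$ and $2\mid n$. For $(r,p,q,n)=(8m,2,4,4)$ the number $r/q=2m$ is even and $\gcd(q,n)=4$, so both parts apply.

\begin{corollary}\label{cor:false}
Each group $G(8m,2,4,4)$, $m\ge1$, has a GIM and satisfies neither \emph{(i)} nor \emph{(ii)}. Hence the ``only if'' direction of the statement above fails for infinitely many quadruples, and the statement is false.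
\end{corollary}

We do not treat the ``if'' direction, nor a complete classification.

\subsection{Outline}

Part (2) is short and is proved in Section~\ref{sec:part2}. For part (1), let $G=G(r,2,q,n)$ and let $d$ be an element of $G(r,n)$ outside $G(r,2,n)$. Section~\ref{sec:orbits} shows that the orbits of $G$ on absolute involutions come in pairs exchanged by $d$, and that each stabilizer carries two natural linear characters. For each pair of orbits we give one character to one orbit and the other character to the other orbit, which can be done in two ways. Whatever the choices, the resulting character $M$ and its conjugate $M^d$ satisfy $M+M^d=2\sum_\psi\psi$; the difficulty is to choose so that $M=M^d$. Section~\ref{sec:example} does this by hand in a group of order $8$. Section~\ref{sec:reduction} reduces the general case to two character identities, which are proved in Sections~\ref{sec:ch} and~\ref{sec:sign}.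

\section{Centers and the failure of (i) and (ii)}\label{sec:part2}

The groups $G(r,p,q,n)$ and $G(r,q,p,n)$ have the same order, so we need a finer invariant to tell them apart. The order of the center suffices.

\begin{lemma}\label{lem:center}
For $n\ge3$ the center of $G(r,p,q,n)$ has order $r\gcd(p,n)/(pq)$. In particular, if $n\geq 3$ and $G(r,p,q,n)$ is self-dual, then $\gcd(p,n)=\gcd(q,n)$.
\end{lemma}

\begin{proof}
Let $g\in G(r,p,n)$ with $gC_q$ central. All permutation matrices lie in $G(r,p,n)$, so the map to the underlying permutation is a surjection $G(r,p,q,n)\to S_n$. The image of $gC_q$ is central in $S_n$, hence trivial as $n\ge3$, and $g$ is diagonal. Let $s$ be the transposition of $i$ and $l$. Then $sgs^{-1}g^{-1}$ lies in $C_q$, so it is a scalar matrix, and it is diagonal with entries $1$ outside the positions $i,l$. As $n\ge3$ there is such a position, so $sgs^{-1}g^{-1}=I$ and the $i$th and $l$th diagonal entries of $g$ agree. Hence $g$ is scalar. Conversely, scalars are central. The scalar $\zeta_r^cI$ lies in $G(r,p,n)$ if and only if $p\mid nc$, that is,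 if $c$ is a multiple of $p/\gcd(p,n)$. There are $r\gcd(p,n)/p$ such $c\in\mathbb Z_r$, and we divide by $|C_q|=q$. The last claim follows by exchanging $p$ and $q$.
\end{proof}

The formula fails for $n=2$: the group $G(4,2,2,2)$ of Section~\ref{sec:example} is abelian of order $8$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Write $n=2k$. Since $q$ and $r/q$ are even, $4\mid r$. Let $J$ be the block diagonal matrix with $k$ blocks $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$. Then $\Sigma(J)=kr/2$ is even, so $J\in G(r,2,n)$. Also $J^T=-J$ and $J\bar J=J^2=-I$, which lies in $C_q$ because $q$ is even. So $JC_q$ is an antisymmetric absolute involution, and (i) fails. By Lemma~\ref{lem:center}, self-duality would force $\gcd(q,n)=\gcd(2,n)=2$, which is excluded. So (ii) fails.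
\end{proof}

The hypothesis $\gcd(q,n)\neq2$ cannot be dropped from part (2): for $q=2$ the group $G(r,2,2,n)$ is self-dual by definition and $\gcd(2,n)=2$, so (ii) holds.

\section{Orbits, stabilizers and their characters}\label{sec:orbits}

From now on $n=2k$, $q$ and $r/q$ are even; thus $4\mid r$ and $2q\mid r$.

\subsection{Conventions}

Put $\zeta=\zeta_r$, $\Gamma_l=G(r,l)$ for $l\ge0$, and
\[
\Gamma=\Gamma_n,\qquad N=G(r,2,n),\qquad G=N/C_q,\qquad \delta=(-1)^{\Sigma},\qquad d=\mathrm{diag}(\zeta,1,\dots,1).
\]
Then $\delta$ is a linear character of $\Gamma$ with kernel $N$, and $\Gamma=N\sqcup dN$. For $g\in\Gamma_l$ write $ge_i=\zeta^{g_i}e_{\sigma(i)}$, where $\sigma\in S_l$ is the underlying permutation and the $g_i\in\mathbb Z_r$ are the \emph{colors}; thus $\Sigma(g)=\sum_ig_i$. As $r$ is even, a color has a parity. The \emph{cycles} of $g$ are those of $\sigma$, and the color of a cycle is the sum of the $g_i$ over it. Conjugation by $y=\mathrm{diag}(\zeta^{y_1},\dots,\zeta^{y_l})$ does not change $\sigma$ and acts on colors by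
\begin{equation}\label{eq:conj}
(ygy^{-1})_i=g_i+y_{\sigma(i)}-y_i .
\end{equation}
This preserves the color of each cycle, and a suitable $y$ makes all colors on a cycle but one equal to $0$. Conjugation by a permutation matrix relabels the positions. Hence two elements of $\Gamma_l$ are conjugate if and only if they have the same multiset of pairs (length, color) of cycles.

For $K\le\Gamma_l$, the wreath product $K\wr S_c\le\Gamma_{lc}$ is the group of $c\times c$ block matrices with exactly one nonzero block in each block row and block column, that block being in $K$. If $\theta$ is a linear character of $K$, the product of $\theta$ over the nonzero blocks is a linear character of $K\wr S_c$. In $\Gamma_2$ put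
\[
t_x=\begin{pmatrix}\zeta^x&0\\0&\zeta^{-x}\end{pmatrix}\ (x\in\mathbb Z_r),\qquad
\tau=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},
\]
\[
D=\{t_x,\ t_x\tau:x\in\mathbb Z_r\},\qquad D'=\{t_x,\ t_xj:x\in\mathbb Z_r\}.
\]
The group $D$ consists of the elements of $\Gamma_2$ whose two nonzero entries have product $1$, and $D'$ of those of determinant $1$. Both have order $2r$. Let $B_a=\{\pm1\}\wr S_a\le\Gamma_a$ be the group of signed permutation matrices.

\subsection{Symmetric and antisymmetric matrices in $\Gamma$}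

Elements of $\Gamma$ are unitary, so $\bar g^{-1}=g^T$, and the action in the definition of a GIM becomes $\omega\mapsto g\omega g^T$. On matrix entries,
\begin{equation}\label{eq:action}
(g\omega g^T)_{\sigma(i),\sigma(l)}=\zeta^{g_i+g_l}\,\omega_{il}.
\end{equation}
We first let the large group $\Gamma$ act. For integers $a,b,c\ge0$ with $a+b+2c=n$ put
\[
\omega_{ab}=I_a\oplus\zeta I_b\oplus\tau^{\oplus c},\qquad H_{ab}=B_a\times B_b\times(D\wr S_c),
\]
and put $\omega_J=J=j^{\oplus k}$ and $H_J=D'\wr S_k$.

\begin{lemma}\label{lem:Gammaorbits}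
The matrices $\omega_{ab}$ are representatives of the $\Gamma$-orbits on the symmetric matrices in $\Gamma$, and the stabilizer of $\omega_{ab}$ is $H_{ab}$. The antisymmetric matrices in $\Gamma$ form one orbit, and the stabilizer of $J$ is $H_J$. All the groups $H_{ab}$ and $H_J$ are contained in $N$.
\end{lemma}

\begin{proof}
The permutation underlying a symmetric $\omega\in\Gamma$ has order at most $2$, and the two colors on a $2$-cycle agree. Say that $\omega$ has \emph{type} $(a,b,c)$ if it has $a$ diagonal entries of even color, $b$ diagonal entries of odd color, and $c$ cycles of length $2$. By \eqref{eq:action}, $g$ moves the diagonal entry at $i$ to $\sigma(i)$ and adds $2g_i$ to its color, so the type is invariant. Conversely, a permutation matrix moves the entries of $\omega$ to the positions they have in $\omega_{ab}$, and a diagonal matrix then reduces each diagonal color to $0$ or $1$ and each color of a $2$-cycle $\{i,l\}$, which changes by $g_i+g_l$, to $0$. So the orbits are the types.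

Let $g$ fix $\omega_{ab}$. Then $\sigma$ preserves the $a$ diagonal positions of color $0$ and the $b$ diagonal positions of color $1$, and $2g_i=0$ at these positions, so the entries of $g$ there are $\pm1$. On the remaining positions $\sigma$ permutes the $c$ blocks, and \eqref{eq:action} gives $g_i+g_l=0$ for each block $\{i,l\}$, so the nonzero blocks of $g$ lie in $D$. These conditions are also sufficient, again by \eqref{eq:action}.

An antisymmetric $\omega\in\Gamma$ has zero diagonal, so its permutation is a product of $k$ disjoint $2$-cycles. A permutation matrix moves them to the blocks $\{2t-1,2t\}$, and a diagonal matrix makes $\omega_{2t-1,2t}=1$; then $\omega_{2t,2t-1}=-1$ and we have reached $J$. An element fixing $J$ permutes the blocks, and each of its nonzero blocks $u$ must satisfy $uju^T=j$. Since $uju^T=\det(u)j$ for every $2\times2$ matrix $u$, this means $u\in D'$.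

Finally, the colors in $B_a$ are $0$ and $r/2$, we have $\Sigma=0$ on $D$, and $\Sigma\in\{0,r/2\}$ on $D'$. Since $r/2$ is even, $\Sigma$ is even on $H_{ab}$ and on $H_J$.
\end{proof}

We now fix linear characters of these stabilizers. Let $\mathrm{sgn}$ be the sign of the underlying permutation and let $\eta(g)=(-1)^{e}$ for a signed permutation matrix $g$ with $e$ entries equal to $-1$. Put
\[
\lambda_{ab}(g_1,g_2,g_3)=\mathrm{sgn}(g_1)\,\mathrm{sgn}(g_2)\,\eta(g_2)\qquad\text{for }(g_1,g_2,g_3)\in B_a\times B_b\times(D\wr S_c).
\]
The factor $\eta$ generalizes the second example of the introduction, where the orbits of even and of odd color received the two characters of $\{\pm1\}$. On $D'$ put $\theta(t_x)=\theta(t_xj)=(-1)^x$. This is a linear character: products in $D'$ are computed from $jt_x=t_{-x}j$ and $j^2=-I=t_{r/2}$, and both $x\mapsto-x$ and $x\mapsto x+r/2$ preserve the parity of $x$. Let $\lambda_J$ be the product of $\theta$ over the nonzero blocks. We note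
\begin{equation}\label{eq:minusone}
\lambda_{ab}(-I)=(-1)^b,\qquad \lambda_J(-I)=\theta(t_{r/2})^k=1 .
\end{equation}

\subsection{Absolute involutions of $G$}

Let $\nu$ be complex conjugation on $G$, and let $\mathcal R$ be the index set consisting of the symbol $J$ and all pairs $ab$ with $a,b\ge 0$ even and $a+b\le n$. Passing to the quotient by $C_q$ enlarges stabilizers: $g$ fixes $\omega C_q$ as soon as $g\omega g^T\in C_q\,\omega$. A scalar $z$ acts by $\omega\mapsto z^2\omega$, so the scalars whose squares lie in $C_q$ now fix everything. We therefore introduce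
\[
Q=\langle\zeta_{2q}I\rangle,\qquad |Q|=2q,\qquad \{z^2:z\in Q\}=C_q .
\]
We have $Q\le\Gamma$ because $2q\mid r$, and $Q\le N$ because $\Sigma(\zeta_{2q}I)=n\cdot r/(2q)$ and $n$ is even.

\begin{lemma}\label{lem:Gorbits}
The cosets $\omega_\ast C_q$ and $d\omega_\ast d^TC_q$, for $\ast\in\mathcal R$, are representatives of the $G$-orbits on $\mathcal I_{G,\nu}$, each orbit occurring once. Their stabilizers are
\[
C_{G,\nu}(\omega_\ast C_q)=H_\ast Q/C_q,\qquad C_{G,\nu}(d\omega_\ast d^TC_q)=d(H_\ast Q)d^{-1}/C_q .
\]
\end{lemma}

\begin{proof}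
Let $\omega\in N$. Then $\omega C_q\in\mathcal I_{G,\nu}$ if and only if $\omega\bar\omega=\omega(\omega^T)^{-1}$ is a scalar $c\in C_q$, that is, $\omega=c\,\omega^T$. Transposing gives $\omega^T=c\,\omega$, so $c^2=1$. Both signs occur in $C_q$ because $q$ is even. Hence $\mathcal I_{G,\nu}=X/C_q$ with $X=\{\omega\in N:\omega^T=\pm\omega\}$.

A symmetric $\omega$ of type $(a,b,c)$ has $\Sigma(\omega)\equiv b\pmod2$, since a $2$-cycle contributes twice its common color. So $\omega\in N$ if and only if $b$ is even, and then $a=n-b-2c$ is even. For antisymmetric $\omega$, each $2$-cycle contributes $2y+r/2$ to $\Sigma(\omega)$, which is even, so $\omega\in N$. Thus $X$ is the union of the $\Gamma$-orbits of the $\omega_\ast$, $\ast\in\mathcal R$. Since $H_\ast\le N$ and $[\Gamma:N]=2$, the $\Gamma$-orbit of $\omega_\ast$ is the disjoint union of two $N$-orbits, those of $\omega_\ast$ and $d\omega_\ast d^T$.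

Since $Q\le N$ and $z\in Q$ sends $\omega$ to $z^2\omega$, every $N$-orbit on $X$ is stable under multiplication by $C_q$. So the $G$-orbits on $X/C_q$ correspond bijectively to the $N$-orbits on $X$. If $g\in N$ and $g\omega_\ast g^T\in C_q\,\omega_\ast$, write $g\omega_\ast g^T=z^2\omega_\ast$ with $z\in Q$; then $z^{-1}g\in H_\ast$. Conversely $H_\ast Q$ fixes $\omega_\ast C_q$. The second stabilizer is obtained by conjugating with $d$.
\end{proof}

\begin{remark}\label{rem:hyp}
This picture depends on the hypotheses. If $r\equiv2\pmod4$, then $\mathrm{diag}(-1,1,\dots,1)$ lies in $H_{ab}$ for $a\ge1$ and has odd $\Sigma$, so the $\Gamma$-orbit of $\omega_{ab}$ does not split; also $\theta(j)^2\ne\theta(j^2)$. If $q$ is even and $r/q$ is odd, then $\zeta_q=\zeta^{r/q}$ has odd color, and multiplication by $\zeta_q$ exchanges the types $(a,b,c)$ and $(b,a,c)$. If $q$ or $n$ is odd, there is no antisymmetric absolute involution.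
\end{remark}

\subsection{Two characters on each stabilizer}

We identify characters of $G$ with characters of $N$ whose kernel contains $C_q$; this is compatible with induction from subgroups containing $C_q$. We need extensions of $\lambda_\ast$ to $H_\ast Q$ that are trivial on $C_q$. The group $Q/C_q$ has order $2$, so $Q$ has exactly two characters trivial on $C_q$, namely $\chi^\pm$ with $\chi^\pm(\zeta_{2q}I)=\pm1$. A scalar $z$ fixes $\omega_\ast$ if and only if $z^2=1$, so $H_\ast\cap Q=\{\pm I\}$. On $-I$ both $\chi^\pm$ and $\lambda_\ast$ take the value $1$: the first because $-I\in C_q$, the second by \eqref{eq:minusone}, as $b$ is even. Since $Q$ is central,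
\[
\lambda_\ast^\pm(hz)=\lambda_\ast(h)\chi^\pm(z)\qquad(h\in H_\ast,\ z\in Q)
\]
is a well-defined linear character of $H_\ast Q$, trivial on $C_q$. Put
\[
A_\ast=\mathrm{Ind}_{H_\ast}^{N}\lambda_\ast,\qquad A_\ast^\pm=\mathrm{Ind}_{H_\ast Q}^{N}\lambda_\ast^\pm\qquad(\ast\in\mathcal R).
\]
For a class function $f$ on $N$ put
\[
f^d(g)=f(d^{-1}gd),\qquad \Delta(f)=f-f^d .
\]
Since $d^2\in N$, we have $(f^d)^d=f$ and $\Delta(f^d)=-\Delta(f)$. The \emph{$C_q$-fixed part} of a character of $N$ or $\Gamma$ is the sum, with multiplicity, of its irreducible constituents whose kernel contains $C_q$; it is the character of the subspace of $C_q$-fixed vectors, so forming it commutes with restriction from $\Gamma$ to $N$ and with $f\mapsto f^d$.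

\begin{lemma}\label{lem:A}
Let $\ast\in\mathcal R$.
\begin{enumerate}
\item[(a)] $A_\ast^\pm=\pi^\pm(A_\ast)$, where $\pi^\pm(f)(g)=\frac1{|Q|}\sum_{z\in Q}\chi^\pm(z)^{-1}f(zg)$. The linear maps $\pi^\pm$ commute with $\Delta$.
\item[(b)] $A_\ast^++A_\ast^-$ is the $C_q$-fixed part of $A_\ast$.
\item[(c)] $A_\ast^\pm$ is induced from a linear character of $C_{G,\nu}(\omega_\ast C_q)$, and $(A_\ast^\pm)^d$ is induced from a linear character of $C_{G,\nu}(d\omega_\ast d^TC_q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Drop the index $\ast$. Each of the $q$ characters $\chi$ of $Q$ with $\chi(-I)=1$ gives an extension $\lambda\chi:hz\mapsto\lambda(h)\chi(z)$ of $\lambda$ to $HQ$. By Frobenius reciprocity each of them occurs in $\mathrm{Ind}_H^{HQ}\lambda$, which has degree $[HQ:H]=q$. Hence $A=\sum_\chi A_\chi$ with $A_\chi=\mathrm{Ind}_{HQ}^N(\lambda\chi)$. The central subgroup $Q$ acts on the representation affording $A_\chi$ through the scalars $\chi(z)$, so $A_\chi(zg)=\chi(z)A_\chi(g)$. Orthogonality of the characters of $Q$ gives $\pi^\pm(A)=A_{\chi^\pm}=A^\pm$, and $\pi^\pm$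 commutes with $f\mapsto f^d$ because $Q$ commutes with $d$. This is (a). The $C_q$-fixed part of $A_\chi$ is $A_\chi$ if $\chi$ is trivial on $C_q$ and $0$ otherwise, which gives (b). For (c), use Lemma~\ref{lem:Gorbits} and the fact that $(A^\pm)^d$ is induced from the character $y\mapsto\lambda^\pm(d^{-1}yd)$ of $d(HQ)d^{-1}$.
\end{proof}

The candidates for a GIM are now in place: for each $\ast\in\mathcal R$ we take one of
\begin{equation}\label{eq:choices}
A_\ast^++(A_\ast^-)^d,\qquad (A_\ast^+)^d+A_\ast^- ,
\end{equation}
and add up. By Lemma~\ref{lem:A}(c), either choice uses each of the two orbits attached to $\ast$ once.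

\section{The smallest case: $G(4,2,2,2)$}\label{sec:example}

Let $r=4$ and $q=n=2$, so $\zeta^2=-1$. This group is self-dual and is not a counterexample, but it shows how the choices in \eqref{eq:choices} are constrained. The group $N$ has order $16$ and is generated by $\tau$, $\rho=\mathrm{diag}(1,-1)$ and $\zeta I$. Since $\tau^2=\rho^2=I$, $(\zeta I)^2=-I$ and $\tau\rho=-\rho\tau$, the quotient $G=N/\{\pm I\}$ is elementary abelian of order $8$. Complex conjugation fixes $\tau$ and $\rho$ and sends $\zeta I$ to $-\zeta I$, so it is trivial on $G$. There are eight orbits, each a point with stabilizer $G$, and a GIM lists the eight linear characters of $G$ once each. We record a character $\psi$ as the triple of signs $(\psi(\tau),\psi(\rho),\psi(\zeta I))$. Since $d$ commutes with $\rho$ and $\zeta I$, and $d^{-1}\tau d=-\zeta\rho\tau$, the map $\psi\mapsto\psi^d$ multiplies the first sign by the product of the other two.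

Here $\mathcal R=\{00,20,02,J\}$, $Q=\langle\zeta I\rangle$, and $H_\ast Q=N$, so $A_\ast^\pm=\lambda_\ast^\pm$. We have $t_1=\zeta\rho$ and $j=\rho\tau$. The groups and characters are: $H_{00}=\langle\zeta\rho,\tau\rangle$ with $\lambda_{00}=1$; $H_{20}=H_{02}=\langle\tau,\rho\rangle$ with $\lambda_{20}(\tau)=\lambda_{02}(\tau)=-1$, $\lambda_{20}(\rho)=1$, $\lambda_{02}(\rho)=-1$; and $H_J=\langle\zeta\rho,\rho\tau\rangle$ with $\lambda_J(\zeta\rho)=-1$, $\lambda_J(\rho\tau)=1$. Setting the value at $\zeta I$ equal to $\pm1$ and solving for the values at $\tau$ and $\rho$ gives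
\[
\begin{array}{c|cc|cc}
\ast & A_\ast^+ & (A_\ast^+)^d & A_\ast^- & (A_\ast^-)^d\\ \hline
00 & (+,+,+) & (+,+,+) & (+,-,-) & (+,-,-)\\
20 & (-,+,+) & (-,+,+) & (-,+,-) & (+,+,-)\\
02 & (-,-,+) & (+,-,+) & (-,-,-) & (-,-,-)\\
J  & (-,-,+) & (+,-,+) & (+,+,-) & (-,+,-)
\end{array}
\]
Two facts are visible. First, every character of $G$ occurs exactly twice in the table. Second, the entries that are not fixed by $d$ match up: $A_J^+=A_{02}^+$ and $A_J^-=(A_{20}^-)^d$, so that
\begin{equation}\label{eq:exrel}
\Delta(A_J^\pm)=\Delta(A_{00}^\pm)-\Delta(A_{20}^\pm)+\Delta(A_{02}^\pm).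
\end{equation}
Choose $A_J^++(A_J^-)^d=(-,-,+)+(-,+,-)$ in the last row. To avoid repeating $(-,-,+)$ we must choose $(A_{02}^+)^d+A_{02}^-$, and to avoid repeating $(-,+,-)$ we must choose $A_{20}^++(A_{20}^-)^d$. In the first row both choices agree. The sum is
\[
(-,-,+)+(-,+,-)+(+,-,+)+(-,-,-)+(-,+,+)+(+,+,-)+(+,+,+)+(+,-,-),
\]
which contains each character once. The antisymmetric orbits supply one member of each pair $\{\psi,\psi^d\}$ with $\psi\neq\psi^d$, the symmetric orbits supply the other, and the signs in \eqref{eq:exrel} dictate the choices.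

\section{Reduction to two identities}\label{sec:reduction}

The two facts observed in the table generalize as follows.

\begin{proposition}\label{prop:sum}
As characters of $\Gamma$,
\[
\sum_{a+b+2c=n}\mathrm{Ind}_{H_{ab}}^\Gamma\lambda_{ab}=\sum_{\chi\in\mathrm{Irr}(\Gamma)}\chi,\qquad\qquad
\mathrm{Ind}_{H_J}^\Gamma\lambda_J=\sum_{\substack{\chi\in\mathrm{Irr}(\Gamma)\\ \chi\delta=\chi}}\chi ,
\]
where the first sum runs over all $a,b,c\ge0$.
\end{proposition}

\begin{proposition}\label{prop:key}
As class functions on $N$,
\[
\Delta(A_J)=\sum_{ab\in\mathcal R}(-1)^{a/2}\,\Delta(A_{ab}).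
\]
\end{proposition}

We recall how characters restrict to a subgroup of index $2$. Let $G\le\tilde G$ have index $2$ and let $\delta$ be the linear character of $\tilde G$ with kernel $G$. For $\chi,\chi'\in\mathrm{Irr}(\tilde G)$, Frobenius reciprocity and $\mathrm{Ind}_G^{\tilde G}\mathrm{Res}_G\chi'=\chi'+\chi'\delta$ give
\[
\langle\mathrm{Res}_G\chi,\mathrm{Res}_G\chi'\rangle=\langle\chi,\chi'\rangle+\langle\chi,\chi'\delta\rangle .
\]
So if $\chi\ne\chi\delta$, then $\chi$ and $\chi\delta$ have a common irreducible restriction; if $\chi=\chi\delta$, its restriction is a sum of two distinct irreducible characters; and restrictions coming from different sets $\{\chi,\chi\delta\}$ have no common constituent. Every $\psi\in\mathrm{Irr}(G)$ occurs in the restriction of a constituent of $\mathrm{Ind}_G^{\tilde G}\psi$. Counting a pair $\chi\neq\chi\delta$ through its two members and a character $\chi=\chi\delta$ through the two sums, we obtain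
\begin{equation}\label{eq:clifford}
\mathrm{Res}_G\sum_{\chi\in\mathrm{Irr}(\tilde G)}\chi\;+\;\mathrm{Res}_G\sum_{\substack{\chi\in\mathrm{Irr}(\tilde G)\\ \chi\delta=\chi}}\chi\;=\;2\sum_{\psi\in\mathrm{Irr}(G)}\psi .
\end{equation}
The second sum corrects for the split representations, and by Proposition~\ref{prop:sum} it is exactly what the antisymmetric matrices provide.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1), given Propositions~\ref{prop:sum} and~\ref{prop:key}]
Put
\[
M=\big(A_J^++(A_J^-)^d\big)+\sum_{\substack{ab\in\mathcal R\\ a/2\text{ odd}}}\big(A_{ab}^++(A_{ab}^-)^d\big)+\sum_{\substack{ab\in\mathcal R\\ a/2\text{ even}}}\big((A_{ab}^+)^d+A_{ab}^-\big).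
\]
By Lemmas~\ref{lem:Gorbits} and~\ref{lem:A}(c), $M$ is a sum of characters induced from linear characters of stabilizers $C_{G,\nu}(\cdot)$, one for each orbit on $\mathcal I_{G,\nu}$. It remains to show that $M=\sum_{\psi\in\mathrm{Irr}(G)}\psi$.

\emph{Step 1: $M=M^d$.} Applying $\pi^\pm$ to Proposition~\ref{prop:key} and using Lemma~\ref{lem:A}(a), we get
\[
\Delta(A_J^\pm)=\sum_{ab\in\mathcal R}(-1)^{a/2}\Delta(A_{ab}^\pm).
\]
Since $\Delta(f^d)=-\Delta(f)$, the two choices in \eqref{eq:choices} have $\Delta$ equal to $\Delta(A_\ast^+)-\Delta(A_\ast^-)$ and to its negative. Therefore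
\[
\Delta(M)=\big[\Delta(A_J^+)-\Delta(A_J^-)\big]-\sum_{ab\in\mathcal R}(-1)^{a/2}\big[\Delta(A_{ab}^+)-\Delta(A_{ab}^-)\big]=0 .
\]

\emph{Step 2: $M+M^d=2\sum_\psi\psi$.} Either choice in \eqref{eq:choices} contributes $(A_\ast^++A_\ast^-)+(A_\ast^++A_\ast^-)^d$ to $M+M^d$. By Lemma~\ref{lem:A}(b) this is the $C_q$-fixed part of
\[
A_\ast+A_\ast^d=\mathrm{Res}_N\mathrm{Ind}_N^\Gamma A_\ast=\mathrm{Res}_N\mathrm{Ind}_{H_\ast}^\Gamma\lambda_\ast .
\]
The first sum in Proposition~\ref{prop:sum} also contains the terms with $ab\notin\mathcal R$. As $a\equiv b\pmod 2$, these are the terms with $b$ odd. For them the central element $-I\in H_{ab}$ acts on the induced representation by $\lambda_{ab}(-I)=-1$, and $-I\in C_q$, so their $C_q$-fixed part is $0$. Hence $M+M^d$ is the restriction to $N$ of the $C_q$-fixed part of the sum of the two identities in Proposition~\ref{prop:sum}: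
\[
M+M^d=\mathrm{Res}_N\sum_{\chi\in\mathrm{Irr}(\Gamma/C_q)}\chi\;+\;\mathrm{Res}_N\sum_{\substack{\chi\in\mathrm{Irr}(\Gamma/C_q)\\ \chi\delta=\chi}}\chi .
\]
Since $C_q\le N$, the character $\delta$ descends to $\tilde G=\Gamma/C_q$ with kernel $G$, and \eqref{eq:clifford} finishes Step 2.

The two steps give $2M=2\sum_\psi\psi$.
\end{proof}

\section{The characteristic map and the first identity}\label{sec:ch}

The groups $H_{ab}$ and $H_J$ are products of wreath products. It is therefore easier to treat all $n$ at once: we encode class functions as polynomials, so that the induced characters, summed over all sizes, become exponentials that can be compared term by term.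

\subsection{The characteristic map}

Let $R$ be the ring of formal power series over $\mathbb C$ in commuting variables $P_{m,z}$ ($m\ge1$, $z\in\mathbb Z_r$), graded by $\deg P_{m,z}=m$. For $g\in\Gamma_l$ let $P_g$ be the product of the $P_{m,z}$ over the cycles of $g$, where $m$ is the length and $z$ the color. Then $P_g$ has degree $l$, and $P_g=P_{g'}$ if and only if $g,g'$ are conjugate. For a class function $f$ on $\Gamma_l$ put
\[
\mathrm{ch}(f)=\frac1{|\Gamma_l|}\sum_{g\in\Gamma_l}f(g)P_g .
\]
The coefficient of $P_g$ is $f(g)/|C_{\Gamma_l}(g)|$, so $\mathrm{ch}$ is injective. Since $g\mapsto P_g$ is constant on classes, Frobenius reciprocity gives, for a class function $f$ on $H\le\Gamma_l$,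
\begin{equation}\label{eq:chind}
\mathrm{ch}\big(\mathrm{Ind}_H^{\Gamma_l}f\big)=\frac1{|H|}\sum_{h\in H}f(h)P_h .
\end{equation}
As $P_{g\oplus g'}=P_gP_{g'}$, it follows that $\mathrm{ch}\big(\mathrm{Ind}_{\Gamma_l\times\Gamma_{l'}}^{\Gamma_{l+l'}}f\boxtimes f'\big)=\mathrm{ch}(f)\,\mathrm{ch}(f')$.

The variables $P_{m,z}$ are adapted to conjugacy classes. The variables adapted to irreducible characters are their Fourier transforms in $z$:
\begin{equation}\label{eq:fourier}
p_m(\alpha)=\frac1r\sum_{z\in\mathbb Z_r}\zeta^{\alpha z}P_{m,z}\quad(\alpha\in\mathbb Z_r),\qquad P_{m,z}=\sum_{\alpha\in\mathbb Z_r}\zeta^{-\alpha z}p_m(\alpha).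
\end{equation}

\subsection{Irreducible characters of $\Gamma$}

The ring of symmetric functions over $\mathbb C$ is the polynomial ring in the power sums $p_1,p_2,\dots$. For a partition $\mu$ of $l$, let $\chi^\mu$ be the corresponding irreducible character of $S_l$. The Schur function $s_\mu$ equals $\frac1{l!}\sum_{\sigma\in S_l}\chi^\mu(\sigma)\prod p_m$, the product being over the cycle lengths $m$ of $\sigma$. Write $s_\mu[p(\alpha)]$ for the result of substituting $p_m(\alpha)$ for $p_m$. We use two identities:
\begin{align}
\sum_\mu s_\mu&=\exp\Big(\sum_{m\text{ odd}}\frac{p_m}m+\sum_{m\ge1}\frac{p_m^2}{2m}\Big),\label{eq:little}\\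
\sum_\mu s_\mu[p]\,s_\mu[p']&=\exp\sum_{m\ge1}\frac{p_mp'_m}m .\label{eq:cauchy}
\end{align}
The second is Cauchy's identity for two sets of power sums. The first follows from $\sum_\mu s_\mu=\prod_i(1-x_i)^{-1}\prod_{i<l}(1-x_ix_l)^{-1}$ \cite[I.5, Ex.~4]{Mac}: the logarithm of the right side is $\sum_m\frac{p_m}m+\sum_m\frac{p_m^2-p_{2m}}{2m}$, and the terms $-\frac{p_{2m}}{2m}$ cancel the terms $\frac{p_m}{m}$ with $m$ even.

View $\chi^\mu$ as a character of $\Gamma_l$ through $\Gamma_l\to S_l$. On an $m$-cycle, $r^{m-1}$ of the $r^m$ choices of colors give a prescribed cycle color. Hence, for $\alpha\in\mathbb Z_r$,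
\[
\mathrm{ch}(\zeta^{\alpha\Sigma}\chi^\mu)=\frac1{l!}\sum_{\sigma\in S_l}\chi^\mu(\sigma)\prod_{\text{cycles}}\frac{r^{m-1}}{r^m}\sum_z\zeta^{\alpha z}P_{m,z}=s_\mu[p(\alpha)].
\]
Recall the little group method. Let $E\rtimes S$ be a finite group with $E$ abelian. For each $S$-orbit on the linear characters of $E$ choose a representative $\phi$ with stabilizer $S_\phi$, and extend $\phi$ to $E\rtimes S_\phi$ trivially on $S_\phi$. Then the characters $\mathrm{Ind}_{E\rtimes S_\phi}^{E\rtimes S}(\phi\otimes\beta)$, $\beta\in\mathrm{Irr}(S_\phi)$, are the irreducible characters of $E\rtimes S$, each occurring once. In $\Gamma=\mathbb Z_r^n\rtimes S_n$ the characters of the diagonal subgroup are $y\mapsto\zeta^{\sum_i\alpha_iy_i}$. An orbit is determined by the number $n_\alpha$ of $i$ with $\alpha_i=\alpha$; for a sorted representative, $E\rtimes S_\phi=\prod_\alpha\Gamma_{n_\alpha}$ and the extension of $\phi$ is $\boxtimes_\alpha\zeta^{\alpha\Sigma}$. So $\mathrm{Irr}(\Gamma)$ consists of the distinct characters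
\[
\chi_{\boldsymbol\mu}=\mathrm{Ind}_{\prod_\alpha\Gamma_{|\mu_\alpha|}}^{\Gamma}\ \boxtimes_\alpha\,\zeta^{\alpha\Sigma}\chi^{\mu_\alpha},\qquad
\mathrm{ch}(\chi_{\boldsymbol\mu})=\prod_{\alpha\in\mathbb Z_r}s_{\mu_\alpha}[p(\alpha)],
\]
where $\boldsymbol\mu=(\mu_\alpha)_{\alpha\in\mathbb Z_r}$ runs over the $r$-tuples of partitions of total size $n$. Multiplication by $\zeta^{\gamma\Sigma}$ shifts the index $\alpha$ by $\gamma$. In particular, since $\delta=\zeta^{(r/2)\Sigma}$, we have $\chi_{\boldsymbol\mu}\delta=\chi_{\boldsymbol\mu}$ if and only if $\mu_{\alpha+r/2}=\mu_\alpha$ for all $\alpha$.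

\begin{remark}\label{rem:split}
This description holds for all $r$ and $n$. The norm of the restriction of $\chi_{\boldsymbol\mu}$ to $G(r,p,n)$ is the number of multiples $\gamma$ of $r/p$ in $\mathbb Z_r$ whose shift fixes $\boldsymbol\mu$. The order $e$ of such a $\gamma$ divides $p$, and it divides $n$ because all orbits of the shift on $\mathbb Z_r$ have size $e$. So split representations require $\gcd(p,n)>1$.
\end{remark}

\subsection{An exponential formula}

Let $K\le\Gamma_l$ with $l\ge1$. An element $h\in K\wr S_c$ permutes the $c$ blocks; for a cycle of length $m$ of this block permutation, the restriction of $h$ to the blocks of the cycle is an element of $K\wr S_m$, once these blocks are numbered. For $u\in K$ let $[m;u]\in K\wr S_m$ be the element that maps block $t$ to block $t+1$ by the identity matrix for $t<m$, and block $m$ to block $1$ by $u$.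

\begin{lemma}\label{lem:exp}
Let $w:\bigsqcup_{c\ge0}K\wr S_c\to R$ be a function such that, on each $K\wr S_c$, $w$ is invariant under conjugation and takes homogeneous values of degree $lc$, and such that $w(h)$ is the product of the values of $w$ on the restrictions of $h$ to the cycles of its block permutation. Then
\[
\sum_{c\ge0}\frac1{|K\wr S_c|}\sum_{h\in K\wr S_c}w(h)=\exp\sum_{m\ge1}\frac1m\cdot\frac1{|K|}\sum_{u\in K}w([m;u]).
\]
\end{lemma}

\begin{proof}
Let $h\in K\wr S_m$ map block $t$ to block $t+1$ (indices modulo $m$) by $u_t\in K$. Conjugation by the block diagonal matrix with blocks $y_1,\dots,y_m\in K$ replaces $u_t$ by $y_{t+1}u_ty_t^{-1}$. With $y_1=1$ and $y_{t+1}=y_tu_t^{-1}$ for $t<m$, the result is $[m;u]$ with $u=u_m\cdots u_1$, and each $u\in K$ arises from $|K|^{m-1}$ tuples $(u_t)$. The $(m-1)!$ block permutations that are $m$-cycles are conjugate under block permutation matrices. So the sum of $w(h)/|K|^m$ over all $h\in K\wr S_m$ whose block permutation is an $m$-cycle equals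
\[
\gamma_m=\frac{(m-1)!}{|K|}\sum_{u\in K}w([m;u]).
\]
Sorting the elements of $K\wr S_c$ by the partition of $\{1,\dots,c\}$ into the supports of the block cycles, we find that $|K|^{-c}\sum_hw(h)$ is the sum, over all set partitions of $\{1,\dots,c\}$, of the product of the $\gamma_m$ over the part sizes $m$. The exponential formula for set partitions states that the sum over $c$ of these quantities divided by $c!$ is $\exp\sum_m\gamma_m/m!$.
\end{proof}

We call the argument of $\exp$ the \emph{exponent}. To compute exponents we need the cycles of $[m;u]$ for $u$ in $\{\pm1\}$, $D$ and $D'$. From $t_x\tau e_1=\zeta^{-x}e_2$, $t_x\tau e_2=\zeta^xe_1$, $t_xje_1=\zeta^{r/2-x}e_2$ and $t_xje_2=\zeta^xe_1$ we read off the colors along each cycle, where $0^{m-1}$ denotes $m-1$ zeros: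
\begin{equation}\label{eq:table}
\begin{array}{c|l|c}
u & \text{cycles of }[m;u]\text{, with colors in cyclic order} & P_{[m;u]}\\ \hline
\zeta^z,\ z\in\{0,\frac r2\} & (0^{m-1},z) & P_{m,z}\\
t_x & (0^{m-1},x)\ \text{and}\ (0^{m-1},-x) & P_{m,x}P_{m,-x}\\
t_x\tau & (0^{m-1},-x,0^{m-1},x) & P_{2m,0}\\
t_xj & (0^{m-1},\frac r2-x,0^{m-1},x) & P_{2m,r/2}
\end{array}
\end{equation}

\subsection{Proof of Proposition~\ref{prop:sum}}

By \eqref{eq:chind}, $\mathrm{ch}(\mathrm{Ind}_{H_{ab}}\lambda_{ab})$ is the product of three averages of $\lambda(h)P_h$, over $B_a$, $B_b$ and $D\wr S_c$. Summing over all $a,b,c\ge0$, with $a+b+2c$ arbitrary, gives a product of three series. Each is evaluated by Lemma~\ref{lem:exp} with $w(h)=\lambda(h)P_h$, where $\lambda$ is $\mathrm{sgn}$, $\mathrm{sgn}\cdot\eta$ or $1$; these $w$ are class functions and are multiplicative over block cycles.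

For $B_a$ and $B_b$ we have $K=\{\pm1\}$ and $\mathrm{sgn}([m;\pm1])=(-1)^{m-1}$, $\eta([m;\pm1])=\pm1$. The exponents are $\sum_m\frac{(-1)^{m-1}}m\cdot\frac12(P_{m,0}\pm P_{m,r/2})$, with $+$ for $B_a$ and $-$ for $B_b$. Their sum is $\sum_m\frac{(-1)^{m-1}}mP_{m,0}=\sum_\alpha\sum_m\frac{(-1)^{m-1}}mp_m(\alpha)$ by \eqref{eq:fourier}.

For $D\wr S_c$, note that \eqref{eq:fourier} gives
\[
\sum_xP_{m,x}P_{m,-x}=\sum_{\alpha,\alpha'}p_m(\alpha)p_m(\alpha')\sum_x\zeta^{(\alpha'-\alpha)x}=r\sum_\alpha p_m(\alpha)^2 .
\]
By \eqref{eq:table} the exponent is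
\[
\sum_m\frac1m\cdot\frac1{2r}\Big[\sum_xP_{m,x}P_{m,-x}+rP_{2m,0}\Big]=\sum_\alpha\sum_m\frac{p_m(\alpha)^2+p_{2m}(\alpha)}{2m}.
\]
In the total exponent the terms $\frac{p_{2m}(\alpha)}{2m}$ cancel the terms $-\frac{p_m(\alpha)}m$ with $m$ even; this is the purpose of the factors $\mathrm{sgn}$ in $\lambda_{ab}$. What remains is $\sum_\alpha\big(\sum_{m\text{ odd}}\frac{p_m(\alpha)}m+\sum_m\frac{p_m(\alpha)^2}{2m}\big)$. By \eqref{eq:little} its exponential is $\prod_\alpha\sum_\mu s_\mu[p(\alpha)]$, whose part of degree $n$ is $\sum_{\boldsymbol\mu}\mathrm{ch}(\chi_{\boldsymbol\mu})$. Injectivity of $\mathrm{ch}$ gives the first identity.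

For $D'\wr S_k$, summed over all $k\ge0$, take $w(h)=\lambda_J(h)P_h$. The exponent is
\[
\sum_m\frac1m\cdot\frac1{2r}\sum_x(-1)^x\big[P_{m,x}P_{m,-x}+P_{2m,r/2}\big].
\]
The second term vanishes since $\sum_{x\in\mathbb Z_r}(-1)^x=0$. In the first, $(-1)^x=\zeta^{(r/2)x}$, so
\[
\sum_x(-1)^xP_{m,x}P_{m,-x}=r\sum_{\alpha\in\mathbb Z_r}p_m(\alpha)p_m(\alpha+\tfrac r2)=2r\sum_{0\le\alpha<r/2}p_m(\alpha)p_m(\alpha+\tfrac r2).
\]
Thus $\theta$ pairs $\alpha$ with $\alpha+\frac r2$, and the exponent is $\sum_{0\le\alpha<r/2}\sum_m\frac1mp_m(\alpha)p_m(\alpha+\frac r2)$. By \eqref{eq:cauchy} its exponential is $\prod_{0\le\alpha<r/2}\sum_\mu s_\mu[p(\alpha)]\,s_\mu[p(\alpha+\frac r2)]$. The part of degree $n$ is the sum of $\mathrm{ch}(\chi_{\boldsymbol\mu})$ over the $\boldsymbol\mu$ with $\mu_{\alpha+r/2}=\mu_\alpha$, that is, over the $\chi_{\boldsymbol\mu}$ fixed by $\delta$. \qed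

\section{A sign on split classes and the second identity}\label{sec:sign}

The map $\mathrm{ch}$ sees only class functions on $\Gamma$, whereas $\Delta(A)$ changes sign under conjugation by $d$. It vanishes on every $\Gamma$-class in $N$ that is a single $N$-class, and takes opposite values on the two halves of a $\Gamma$-class that splits. If a sign $\varepsilon$ distinguishes the two halves, then $\varepsilon\,\Delta(A)$ is a class function on $\Gamma$, and the methods of Section~\ref{sec:ch} apply. We construct such a sign.

\subsection{The sign $\varepsilon$}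

Call $g\in\Gamma_l$ \emph{even} if all its cycles have even length and even color. This property is invariant under conjugation, and $\Sigma(g)$ is even for even $g$. For a cycle of an even element, choose every second position along the cycle and add the colors at these positions. There are two such choices, and the two sums have the same parity because their total, the color of the cycle, is even. Let $\varepsilon(g)\in\{\pm1\}$ be the product over all cycles of $(-1)^{\text{this sum}}$. For example, in $\Gamma_2$ an antidiagonal matrix with colors $g_1,g_2$ is even if $g_1+g_2$ is even, and then $\varepsilon(g)=(-1)^{g_1}$.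

\begin{lemma}\label{lem:eps}
If $g\in\Gamma_l$ is even and $x\in\Gamma_l$, then $\varepsilon(xgx^{-1})=(-1)^{\Sigma(x)}\varepsilon(g)$.
\end{lemma}

\begin{proof}
It suffices to treat permutation matrices and diagonal matrices, which generate $\Gamma_l$. A permutation matrix has $\Sigma=0$ and only relabels positions. Let $y$ be diagonal, and let $L$ be a set of alternate positions on a cycle of $g$; then $\sigma(L)$ is the complement of $L$ in the cycle. By \eqref{eq:conj} the sum of the colors over $L$ changes by $\sum_{i\in L}(y_{\sigma(i)}-y_i)$, which has the parity of the sum of the $y_i$ over the whole cycle. Multiply over all cycles.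
\end{proof}

\begin{lemma}\label{lem:F}
Let $H\le N$, let $\lambda$ be a linear character of $H$, let $A=\mathrm{Ind}_H^N\lambda$, and put
\[
F(H,\lambda)=\frac1{|H|}\sum_{h\in H,\ h\text{ even}}\varepsilon(h)\lambda(h)P_h .
\]
If $g\in N$ is not even, then $\Delta(A)(g)=0$. If $g$ is even, then $\Delta(A)(g)$ is $\varepsilon(g)|C_\Gamma(g)|$ times the coefficient of $P_g$ in $F(H,\lambda)$. Consequently every linear relation among polynomials $F(H,\lambda)$ implies the same relation among the functions $\Delta(\mathrm{Ind}_H^N\lambda)$.
\end{lemma}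

\begin{proof}
Let $\lambda^\circ$ be the extension of $\lambda$ by $0$. Then $|H|A(g)=\sum_{x\in N}\lambda^\circ(x^{-1}gx)$ and $|H|A^d(g)=\sum_{x\in dN}\lambda^\circ(x^{-1}gx)$, so
\[
\Delta(A)(g)=\frac1{|H|}\sum_{x\in\Gamma}(-1)^{\Sigma(x)}\lambda^\circ(x^{-1}gx).
\]
Suppose $g$ is not even. Then some $y\in C_\Gamma(g)$ has $\Sigma(y)$ odd: if $g$ has a cycle of odd length, let $y$ be $\zeta$ on the support of this cycle and $1$ elsewhere; if $g$ has a cycle of odd color, let $y$ agree with $g$ on the support of this cycle and be the identity elsewhere. Replacing $x$ by $yx$ shows that the sum equals its negative.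

Suppose $g$ is even. By Lemma~\ref{lem:eps}, $(-1)^{\Sigma(x)}=\varepsilon(g)\,\varepsilon(x^{-1}gx)$. Each $h\in H$ that is conjugate to $g$ in $\Gamma$ equals $x^{-1}gx$ for exactly $|C_\Gamma(g)|$ elements $x$. So $\Delta(A)(g)=\varepsilon(g)|C_\Gamma(g)|\cdot\frac1{|H|}\sum\varepsilon(h)\lambda(h)$, the sum being over the $h\in H$ with $P_h=P_g$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

By Lemma~\ref{lem:F} it suffices to prove
\begin{equation}\label{eq:Frel}
F(H_J,\lambda_J)=\sum_{ab\in\mathcal R}(-1)^{a/2}F(H_{ab},\lambda_{ab}).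
\end{equation}
We repeat the computation of Section~\ref{sec:ch} with the weight $w(h)=\varepsilon(h)\lambda(h)P_h$ for even $h$ and $w(h)=0$ otherwise. This $w$ satisfies the hypotheses of Lemma~\ref{lem:exp}. It is multiplicative over block cycles, because $h$ is even if and only if all its restrictions to block cycles are, and $\varepsilon$, $\lambda$, $P$ are multiplicative. It is invariant under conjugation in $B_a$, $D\wr S_c$ and $D'\wr S_c$: evenness, $\lambda$ and $P$ are invariant, and so is $\varepsilon$ by Lemma~\ref{lem:eps}, since $\Sigma$ is even on these groups. In the same way an element of $H_{ab}$ is even if and only if its three components are, and $F(H_{ab},\lambda_{ab})$ is the product of the averages of $w$ over the three factors.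

The new feature is in the last two rows of \eqref{eq:table}. The two possibly nonzero colors sit at positions $m$ and $2m$ of a $2m$-cycle. For $m$ odd these positions have different parity, so $\varepsilon=(-1)^x$; for $m$ even they have the same parity, so $\varepsilon=1$, as one sees by choosing the other alternate positions, where all colors are $0$. Thus for odd $m$ the sign $\varepsilon$ kills the terms coming from $D$ and revives those coming from $D'$, which $\theta$ had killed before. Put
\[
U_m=\tfrac12(P_{2m,0}+P_{2m,r/2}),\qquad V_m=\tfrac12(P_{2m,0}-P_{2m,r/2}),\qquad T_l=\sum_{x\in\mathbb Z_r,\ x\text{ even}}P_{2l,x}P_{2l,-x}.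
\]

\emph{The factors $B_a$ and $B_b$.} All colors are $0$ or $r/2$, hence even. So a cycle $[\,\cdot\,;\pm1]$ is even if and only if its length is even, say $2m$, and then $\varepsilon=1$ and $\mathrm{sgn}=-1$. The exponents are $-\sum_m\frac{U_m}{2m}$ for $B_a$ and $-\sum_m\frac{V_m}{2m}$ for $B_b$. These have only terms of even degree, so odd $a$ and odd $b$ contribute nothing.

\emph{The factor $D\wr S_c$.} The element $[m;t_x]$ is even if and only if $m$ and $x$ are even, and then all its colors are even and $\varepsilon=1$. With $m=2l$, these elements contribute $\sum_l\frac1{2l}\cdot\frac1{2r}T_l=\sum_l\frac{T_l}{4lr}$. The element $[m;t_x\tau]$ is a $2m$-cycle of color $0$, so it is always even. For $m$ odd the contribution is a multiple of $\sum_x(-1)^x=0$. For $m=2l$ it is $\frac1{2l}\cdot\frac1{2r}\cdot rP_{4l,0}$. The exponent is $\sum_l\big(\frac{T_l}{4lr}+\frac{P_{4l,0}}{4l}\big)$.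

\emph{The group $D'\wr S_k$.} The elements $[m;t_x]$ that are even have $x$ even, so $\theta(t_x)=1$ and they again contribute $\sum_l\frac{T_l}{4lr}$. The element $[m;t_xj]$ is a $2m$-cycle of color $r/2$, which is even because $4\mid r$; so it is always even, and $\theta(t_xj)=(-1)^x$. For $m$ even, $\varepsilon\theta=(-1)^x$ and the sum over $x$ vanishes. For $m$ odd, $\varepsilon\theta=1$ and the contribution is $\frac1m\cdot\frac1{2r}\cdot rP_{2m,r/2}$. Hence the left side of \eqref{eq:Frel} is the part of degree $n$ of
\begin{equation}\label{eq:Jgen}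
\exp\Big(\sum_l\frac{T_l}{4lr}+\sum_{m\text{ odd}}\frac{P_{2m,r/2}}{2m}\Big).
\end{equation}

\emph{Comparison.} Multiplying the part of degree $a$ of the series for $B_a$ by $(-1)^{a/2}$ amounts to replacing $U_m$, which has degree $2m$, by $(-1)^mU_m$. So the right side of \eqref{eq:Frel} is the part of degree $n$ of
\[
\exp\Big(\sum_l\frac{T_l}{4lr}+\sum_l\frac{P_{4l,0}}{4l}-\sum_m\frac{(-1)^mU_m+V_m}{2m}\Big).
\]
For $m=2l$ we have $U_m+V_m=P_{4l,0}$, and the term $-\frac{P_{4l,0}}{4l}$ cancels the corresponding term of the second sum. For $m$ odd the term is $\frac{U_m-V_m}{2m}=\frac{P_{2m,r/2}}{2m}$. The series therefore equals \eqref{eq:Jgen}, which proves \eqref{eq:Frel} and Proposition~\ref{prop:key}. \qed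

With Propositions~\ref{prop:sum} and~\ref{prop:key} established, the proof of Theorem~\ref{thm:main}, and with it of Corollary~\ref{cor:false}, is complete.

\begin{thebibliography}{9}

\bibitem{CM}
Fabrizio Caselli, Eric Marberg, \emph{Isomorphisms, automorphisms, and generalized involution models}, arXiv:1208.6336 (2012).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\end{thebibliography}
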